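
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}

\title{Uniformly proper actions on hyperbolic spaces\\ and on hyperbolic graphs of bounded valence}


\begin{abstract}
Let $\mathcal P$ be the class of groups that act uniformly properly by isometries on some hyperbolic space, and let $\mathcal P_0$ be the subclass of groups that act uniformly properly on a hyperbolic graph of bounded valence. We show that $\mathcal P\neq\mathcal P_0$. The obstruction is dimensional. For each $n\ge2$ we fix a closed hyperbolic $n$-manifold in which every non-contractible loop has length at least $n$. A group in $\mathcal P_0$ contains the fundamental groups of these manifolds only for $n$ up to some bound, whereas the free product of all of them lies in $\mathcal P$. We then construct a finitely generated, torsion-free group in $\mathcal P\smallsetminus\mathcal P_0$ that acts freely and uniformly properly on a proper CAT$(-1)$ space, deduce that $\mathcal P\smallsetminus\mathcal P_0$ contains uncountably many finitely generated groups up to isomorphism, and characterize $\mathcal P_0$ inside $\mathcal P$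 by a coarse bounded geometry condition on the space.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let a group $G$ act by isometries on a metric space $X$. The action is \emph{uniformly proper} if for every $r\ge 0$ there is $N(r)$ such that
\[
\#\{g\in G : d(gx,x)\le r\}\le N(r)\qquad\text{for every } x\in X .
\]
The point is that $N(r)$ does not depend on $x$. A \emph{hyperbolic space} is a geodesic metric space that is $\delta$-hyperbolic for some $\delta\ge0$, where \emph{$\delta$-hyperbolic} means that each side of a geodesic triangle lies in the $\delta$-neighborhood of the union of the other two. Graphs are connected and carry the path metric with edges of length $1$. A graph has \emph{bounded valence} if the valences of its vertices are uniformly bounded.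

Let $\mathcal P$ be the class of groups that have a uniformly proper action by isometries on some hyperbolic space, and $\mathcal P_0$ the class of groups that have a uniformly proper action by automorphisms on some hyperbolic graph of bounded valence. Obviously $\mathcal P_0\subseteq\mathcal P$. Every word hyperbolic group acts uniformly properly on its Cayley graph, and a subgroup inherits the action, so all subgroups of hyperbolic groups are in $\mathcal P_0$. Hyperbolicity gives the definition its content: every finitely generated group acts uniformly properly on its Cayley graph.

The question whether $\mathcal P=\mathcal P_0$ was posed in \cite{Button}. A uniformly proper action does have a feature of bounded valence: if $gx$ and $hx$ lie in a common ball of radius $r$, then $h^{-1}g$ moves $x$ by at most $2r$, so a ball of radius $r$ contains $gx$ for at most $N(2r)$ elements $g$. One could therefore hope to replace $X$ by a graph of bounded valence built from orbits. There are two difficulties. A single orbit need not be quasiconvex, so a graph built on it need not be hyperbolic. A graph that is quasi-isometric to $X$ must in general use many orbits, and nothing bounds the number of orbits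 that enter a given ball. We show that the second difficulty cannot be removed in general.

\subsection{Results}

For every $n\ge2$ fix a closed hyperbolic $n$-manifold $M_n$ in which every non-contractible loop has length at least $n$, and put $\Gamma_n=\pi_1(M_n)$. We view $\Gamma_n$ as a group of isometries of $\mathbb H^n$. The condition says that every nontrivial element of $\Gamma_n$ moves every point of $\mathbb H^n$ by at least $n$.

Such manifolds exist. Closed hyperbolic $n$-manifolds exist for all $n\ge 2$ (Borel, with Selberg's lemma). Let $\Gamma$ be the fundamental group of one, and let $D\subset\mathbb H^n$ be compact with $\Gamma D=\mathbb H^n$. An element moving some point by less than $n$ is conjugate to one moving a point of $D$ by less than $n$, and there are only finitely many of the latter. So the nontrivial elements moving some point by less than $n$ fall into finitely many conjugacy classes. Since $\Gamma$ is residually finite (Mal'cev), some finite-index normal subgroup avoids these classes. Pass to the corresponding cover.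

\begin{theorem}\label{thm:A}
The free product $G_\infty=*_{n\ge2}\Gamma_n$ lies in $\mathcal P\smallsetminus\mathcal P_0$. Hence $\mathcal P\neq\mathcal P_0$.
\end{theorem}

Every finitely generated subgroup of $G_\infty$ lies in some $\Gamma_2*\cdots*\Gamma_n$, which is a hyperbolic group, and so belongs to $\mathcal P_0$. Thus the obstruction for $G_\infty$ is not visible on any one of its finitely generated subgroups. The next theorem gives a finitely generated example.

\begin{theorem}\label{thm:B}
There is a finitely generated torsion-free group $G$ with a free, uniformly proper action on a proper \textup{CAT}$(-1)$ space, containing $\Gamma_n$ for all $n\ge2$. Moreover $G\in\mathcal P\smallsetminus\mathcal P_0$.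
\end{theorem}

\begin{corollary}\label{cor:B}
There are uncountably many isomorphism classes of finitely generated groups in $\mathcal P\smallsetminus\mathcal P_0$.
\end{corollary}

The corollary uses one known fact: there are uncountably many isomorphism classes of finitely generated groups in $\mathcal P_0$.

Finally, $\mathcal P_0$ can be described without graphs. A metric space $X$ has \emph{coarse bounded geometry} if there are $\varepsilon>0$ and $\beta:[0,\infty)\to\mathbb N$ such that every closed $r$-ball of $X$ contains at most $\beta(r)$ points that are pairwise at distance $\ge\varepsilon$.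

\begin{theorem}\label{thm:C}
A group is in $\mathcal P_0$ if and only if it has a uniformly proper action by isometries on a hyperbolic space of coarse bounded geometry.
\end{theorem}

\subsection{The ideas}

\emph{The obstruction.} The spaces $\mathbb H^n$ are all $\delta$-hyperbolic with the same $\delta$, since a geodesic triangle lies in a plane. Their dimension, however, is coarsely visible: a horosphere in $\mathbb H^n$ is a Euclidean $\mathbb R^{n-1}$, and the embedding distorts distances by a fixed function. On the other hand, a hyperbolic graph of bounded valence has, at every scale $R$, a cover by sets of diameter $\le 4R$ such that a set of diameter $\le R$ meets at most $2\mu$ of them, with $\mu$ independent of $R$. Lebesgue's covering theorem then limits the $n$ for which $\Gamma_n$ can act (Section~\ref{sec:obstruction}).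

\emph{Free products.} A countable free product of groups in $\mathcal P$ with common constants is in $\mathcal P$: glue copies of the spaces in a tree-like way, and use longer and longer connecting segments to keep the action uniformly proper (Section~\ref{sec:free}). The growing displacement of the $\Gamma_n$ supplies the common constants.

\emph{Finite generation.} We attach all the $M_n$ to one space with finitely generated fundamental group, so that no new generators are needed, and at growing distance, so that uniform properness survives. Section~\ref{sec:plan} explains the plan and works out the case of one generator.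

\subsection{Conventions}

A geodesic space is CAT$(-1)$ if its geodesic triangles are at least as thin as their comparison triangles in $\mathbb H^2$. Such a space is hyperbolic, with the constant $\delta$ of $\mathbb H^2$. A metric space is locally CAT$(-1)$ if every point has a ball that is CAT$(-1)$ in the induced metric, and it is proper if its closed balls are compact. The Gromov product is $(x|x')_{x_0}=\frac12\bigl(d(x_0,x)+d(x_0,x')-d(x,x')\bigr)$. Results from Bridson--Haefliger \cite{BH} are quoted by their numbers there.

\section{The obstruction to bounded valence}\label{sec:obstruction}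

\subsection{A covering of trees}

Let $T$ be a tree with a base vertex $x_0$, write $|x|=d(x_0,x)$, let $R\ge1$ be an integer, and cut the vertex set into annuli
\[
A_k=\{x: kR\le|x|<(k+1)R\},\qquad k\ge0 .
\]
Cut each $A_k$ with $k\ge2$ further: put $x,x'\in A_k$ in the same set if the geodesics from $x_0$ to $x$ and to $x'$ pass through the same vertex at distance $(k-1)R$ from $x_0$. Each such set has diameter $\le 4R$, and so does $A_0\cup A_1$. If $x,x'\in A_k$ with $k\ge2$ and $d(x,x')\le R$, then the two geodesics share an initial segment of length $(x|x')_{x_0}\ge kR-\frac R2\ge(k-1)R$, so $x$ and $x'$ are in the same set. As a set of diameter $\le R$ meets at most two annuli, it meets at most \emph{two} sets of the cover, whatever $R$ is. With this cover, the proof of Proposition~\ref{prop:obstruction} below gives the bound $n\le2$ for actions on trees.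

In a hyperbolic graph the geodesics to $x$ and $x'$ no longer coincide at distance $(k-1)R$, but they are still close there. Bounded valence turns ``close'' into a count.

\begin{lemma}\label{lem:cover}
Let $X$ be a hyperbolic graph of bounded valence. There is an integer $\mu\ge1$ such that for every integer $R\ge1$ the vertex set $X^0$ has a cover by sets of diameter $\le4R$ such that every subset of $X^0$ of diameter $\le R$ meets at most $2\mu$ of them.
\end{lemma}

\begin{proof}
Fix a vertex $x_0$, write $|x|=d(x_0,x)$, and fix a geodesic edge path $[x_0,x]$ for each vertex $x$. Geodesic triangles of a hyperbolic space are uniformly thin \cite[III.H.1.17]{BH}: there is $\delta'$ such that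
\begin{equation}\label{eq:thin}
p\in[x_0,x],\quad p'\in[x_0,x'],\quad |p|=|p'|\le(x|x')_{x_0}\quad\Longrightarrow\quad d(p,p')\le\delta' .
\end{equation}
Let $\mu\ge1$ bound the number of vertices in a ball of radius $\delta'$ about a vertex. This is the only use of bounded valence.

Let $A_k$ be as above and $U_0=A_0\cup A_1$. For $k\ge2$ and $x\in A_k$ let $z(x)$ be the vertex of $[x_0,x]$ with $|z(x)|=(k-1)R$, and put $U_{k,z}=\{x\in A_k:z(x)=z\}$. These sets cover $X^0$. Points of $U_0$ are within $2R$ of $x_0$ and points of $U_{k,z}$ are within $2R$ of $z$, so all diameters are at most $4R$.

Let $E\subseteq X^0$ have diameter $\le R$. If $x\in A_k$ and $x'\in A_{k'}$ with $k'\ge k+2$, then $d(x,x')\ge|x'|-|x|>R$. So $E$ meets at most two annuli. If $k\ge2$ and $x,x'\in E\cap A_k$, then $(x|x')_{x_0}\ge kR-\frac R2\ge(k-1)R$, and \eqref{eq:thin} gives $d(z(x),z(x'))\le\delta'$. So the points $z(x)$ with $x\in E\cap A_k$ lie in the ball of radius $\delta'$ about any one of them, and $E\cap A_k$ meets at most $\mu$ of the sets $U_{k,z}$. For $k\le 1$ the set $E\cap A_k$ meets only $U_0$. In total $E$ meets at most $2\mu$ sets.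
\end{proof}

\subsection{Horospheres}

We recall Lebesgue's covering theorem: \emph{if a $k$-dimensional cube has a finite open cover no member of which meets two opposite faces, then some point of the cube lies in at least $k+1$ members.}

\begin{proposition}\label{prop:obstruction}
Let $G$ act uniformly properly by automorphisms on a hyperbolic graph $X$ of bounded valence, and let $\mu$ be as in Lemma~\textup{\ref{lem:cover}}. If $G$ contains a subgroup isomorphic to $\Gamma_n$, then $n\le2\mu$. In particular, a group that contains $\Gamma_n$ for infinitely many $n$ is not in $\mathcal P_0$.
\end{proposition}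

\begin{proof}
Let $\Gamma_n\le G$, and fix $v\in X^0$ and $p\in\mathbb H^n$. We work in the upper half space $\mathbb R^{n-1}\times(0,\infty)$, where
\[
d\bigl((x,1),(x',1)\bigr)=2\operatorname{arcsinh}\bigl(|x-x'|/2\bigr).
\]
As $\Gamma_n$ is cocompact on $\mathbb H^n$, there is $C$ such that for each $x\in\mathbb R^{n-1}$ we can choose $h(x)\in\Gamma_n$ with $d((x,1),h(x)p)\le C$. Put $F(x)=h(x)v$. This map $\mathbb R^{n-1}\to X^0$ need not be continuous, but it is controlled in both directions.

\emph{Upper control.} If $|x-x'|\le2$, then $h(x)^{-1}h(x')$ moves $p$ by at most $2C+2\operatorname{arcsinh}1$, so it lies in a finite subset of $\Gamma_n$. Hence there is an integer $R\ge1$ with $d(F(x),F(x'))\le R$ whenever $|x-x'|\le2$.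

\emph{Lower control.} If $d(F(x),F(x'))\le4R$, then $h(x)^{-1}h(x')$ moves $v$ by at most $4R$, so it lies in a finite set because the action on $X$ is uniformly proper. Then it moves $p$ by a bounded amount. So there is $S$ with $|x-x'|\le S$ whenever $d(F(x),F(x'))\le4R$.

Pull back under $F$ the cover of Lemma~\ref{lem:cover} for this $R$. We get a cover $\mathcal V$ of $\mathbb R^{n-1}$ by sets of diameter $\le S$. A unit ball has diameter $2$, so its $F$-image has diameter $\le R$, and hence the ball meets at most $2\mu$ members of $\mathcal V$. Replace each member of $\mathcal V$ by its open $1$-neighborhood. The result is an open cover of $\mathbb R^{n-1}$ by sets of diameter $\le S+2$, and every point lies in at most $2\mu$ of them. Take a cube of side $>S+2$ in $\mathbb R^{n-1}$ and a finite subcover. No member meets two opposite faces, so Lebesgue's theorem with $k=n-1$ gives $n\le2\mu$.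
\end{proof}

The scale $R$ depends on $n$ and on how $\Gamma_n$ sits in $G$. The argument works because $\mu$ depends only on $X$.

\section{Free products and the proof of Theorem \ref{thm:A}}\label{sec:free}

\subsection{Why the connecting segments must grow}

Consider $F=*_{i\ge1}G_i$ with every $G_i$ of order $2$ acting on a point. Then $F$ acts on its Bass--Serre tree, with a vertex $f$ for each $f\in F$, a vertex $fG_i$ for each coset, and an edge from $f$ to $fG_i$. If all edges have length $1$, each of the infinitely many involutions generating the factors moves the vertex $1$ by exactly $2$. If instead the edges $f - fG_i$ have length $i$, the generator of $G_i$ moves the vertex $1$ by $2i$. An element $g_1\cdots g_k$ in normal form, with $g_j\in G_{i_j}$, moves it by $2i_1+\cdots+2i_k$, and only finitely many elements move it by at most $r$. The general case replaces the vertices $fG_i$ by copies of the given spaces.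

\begin{lemma}\label{lem:free}
Let $I\subseteq\{1,2,\dots\}$. For $i\in I$ let $G_i$ act by isometries on a $\delta$-hyperbolic space $X_i$ with
\[
\#\{g\in G_i:d(gx,x)\le r\}\le N_0(r)\qquad\text{for all }x\in X_i,\ r\ge0,
\]
where $\delta$ and $N_0$ do not depend on $i$. Then $F=*_{i\in I}G_i$ is in $\mathcal P$.
\end{lemma}

\begin{proof}
\emph{The space.} Fix $x_i\in X_i$. Recall that $F\times_{G_i}X_i$ is the set of classes $[f,x]$ with $[fg,x]=[f,gx]$ for $g\in G_i$. It is a disjoint union of copies $Y_{fG_i}$ of $X_i$, one for each coset $fG_i$, and $F$ acts on it from the left. Let $X$ consist of points $v_f$ for $f\in F$, the spaces $F\times_{G_i}X_i$ for $i\in I$, and, for all $f\in F$ and $i\in I$, a segment of length $i$ from $v_f$ to $[f,x_i]\in Y_{fG_i}$. The \emph{pieces} of $X$ are the copies $Y_{fG_i}$ and the segments. Collapsing each copy to a point gives the Bass--Serre tree above; it is a tree by the normal form theorem for free products. So $X$ is a tree of geodesic spaces attached at points: two points are joined by a finite chain of pieces, and every path between them passes through the attaching points along this chain. Hence the path metric is geodesic, pieces are isometrically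 embedded, and $F$ acts by isometries.

\emph{Gates.} For a piece $Y$ let $\pi_Y:X\to Y$ be the identity on $Y$ and map each component of $X\smallsetminus Y$ to the point of $Y$ at which it is attached. We call $\pi_Y(p)$ the gate of $p$. Every path from $p\notin Y$ to a point of $Y$ passes through the gate of $p$. A geodesic passes through each point at most once, so it cannot leave $Y$ and return, since it would return through the point where it left. Consequently a geodesic from $p$ to $q$ meets $Y$ in a geodesic of $Y$ from $\pi_Y(p)$ to $\pi_Y(q)$ if the gates differ, and in at most the point $\pi_Y(p)$ if they agree. In particular $\pi_Y$ is $1$-Lipschitz.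

\emph{Hyperbolicity.} Consider a geodesic triangle with vertices $a,b,c$ and a point $w\in[a,b]$. If $a=b$, then $w=a\in[a,c]$. Let $a\ne b$. As $[a,b]$ is a finite concatenation of nondegenerate geodesics in pieces, $w$ lies in a piece $Y$ for which $[a,b]\cap Y$ is nondegenerate. So the gates $a',b',c'$ of $a,b,c$ in $Y$ satisfy $a'\neq b'$, and $w$ lies on the geodesic $[a,b]\cap Y$ from $a'$ to $b'$. If $a',b',c'$ are distinct, the three sides of the triangle meet $Y$ in the sides of a geodesic triangle of $Y$, and $w$ is within $\delta$ of $[a,c]\cup[b,c]$. If $c'=b'$, then $[a,c]\cap Y$ is also a geodesic from $a'$ to $b'$, and the $\delta$-condition in $Y$ for the degenerate triangle $a',b',b'$ shows that $w$ is within $\delta$ of $[a,c]$. If $c'=a'$, exchange $a$ and $b$. So $X$ is $\delta$-hyperbolic.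

\emph{Displacement of the points $v_h$.} Let $N_1(\rho)=\#\{f\in F:d(v_1,v_f)\le\rho\}$. If $f=g_1\cdots g_k$ is reduced with $g_j\in G_{i_j}\smallsetminus\{1\}$, the path in the tree from $1$ to $f$ runs through $G_{i_1},\ g_1,\ g_1G_{i_2},\ g_1g_2,\dots$, so
\[
d(v_1,v_f)=\sum_{j=1}^k\bigl(2i_j+d(x_{i_j},g_jx_{i_j})\bigr).
\]
If this is at most $\rho$, then $k\le\rho/2$, each $i_j\le\rho/2$, and each $g_j$ is one of at most $N_0(\rho)$ elements of $G_{i_j}$. Hence $N_1(\rho)\le1+\sum_{1\le k\le\rho/2}(\rho N_0(\rho))^k<\infty$. Since $d(fv_h,v_h)=d(v_{h^{-1}fh},v_1)$, at most $N_1(\rho)$ elements move $v_h$ by at most $\rho$, for every $h$.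

\emph{Displacement of other points.} Let $x\in X$ be different from all $v_h$. It lies in a unique component $\widehat Y$ of $X\smallsetminus\{v_h:h\in F\}$, and $\widehat Y$ consists of one copy $Y=Y_{hG_i}$ and its attached segments without their endpoints $v_{h'}$. Let $d(fx,x)\le r$.

If $fY=Y$, then $f\in hG_ih^{-1}$. Put $x'=\pi_Y(x)$. Then $\pi_Y(fx)=fx'$, so $d(fx',x')\le d(fx,x)\le r$. There are at most $N_0(r)$ such $f$.

If $fY\ne Y$, then $f\widehat Y\neq\widehat Y$, and a geodesic from $x$ to $fx$ passes through some $v_{h'}$, which is within $r$ of $x$. If such $f$ exist, fix one point $v$ of the form $v_{h'}$ with $d(x,v)\le r$. Every such $f$ satisfies $d(fv,v)\le d(fv,fx)+d(fx,x)+d(x,v)\le3r$, so there are at most $N_1(3r)$ of them.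

In all cases at most $N_0(r)+N_1(3r)$ elements of $F$ move a given point of $X$ by at most $r$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:A}]
Let $\Gamma_n$ act on $\mathbb H^n$. All $\mathbb H^n$ are $\delta$-hyperbolic with the same $\delta$. Fix $r$. For $n>r$ only the identity of $\Gamma_n$ moves any point of $\mathbb H^n$ by at most $r$. For each of the finitely many $n\le r$, the number of elements of $\Gamma_n$ that move a given point by at most $r$ is bounded independently of the point, by cocompactness. So a common function $N_0$ exists, and Lemma~\ref{lem:free} gives $G_\infty\in\mathcal P$. By Proposition~\ref{prop:obstruction}, $G_\infty\notin\mathcal P_0$.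
\end{proof}

\section{What bounded valence means: proof of Theorem \ref{thm:C}}

A hyperbolic graph of bounded valence has coarse bounded geometry with $\varepsilon=1$: an $r$-ball meets boundedly many edges, and an edge contains at most two points at mutual distance $\ge1$. This is the ``only if'' part.

Conversely, let $G$ act uniformly properly, with function $N$, on a (nonempty) hyperbolic space $X$ of coarse bounded geometry with data $\varepsilon,\beta$. By Zorn's lemma choose a maximal family $(x_i)_{i\in I}$ in $X$ such that points in the orbits of different $x_i$ are at distance $\ge\varepsilon$. By maximality every point of $X$ is at distance $<\varepsilon$ from some $gx_i$. So the orbits together are coarsely dense. To avoid stabilizers we take as vertices pairs, not points. Let $\mathcal G$ be the graph with vertex set $\Omega=G\times I$, put $\pi(g,i)=gx_i$, and join two distinct vertices if their $\pi$-images are at distance $\le2\varepsilon+1$. The group $G$ acts on $\mathcal G$ by left multiplication on the first factor, and $\pi$ is equivariant.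

\emph{Valence.} Let $y=\pi(g,i)$. Let $J$ be the set of indices $j$ for which some $hx_j$ lies in the closed ball $B$ of radius $2\varepsilon+1$ about $y$. Choosing one such point for each $j\in J$ gives points of $B$ at pairwise distance $\ge\varepsilon$, so $\#J\le\beta(2\varepsilon+1)$. Fix $j\in J$ and one $h_0$ with $h_0x_j\in B$. If also $hx_j\in B$, then $d(h_0^{-1}hx_j,x_j)\le4\varepsilon+2$, so there are at most $N(4\varepsilon+2)$ such $h$. The valence is at most $\beta(2\varepsilon+1)\,N(4\varepsilon+2)$. The two factors come from the two hypotheses: coarse bounded geometry bounds the number of orbits and uniform properness the multiplicity of each orbit.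

\emph{Hyperbolicity.} Adjacent vertices have $\pi$-images at distance $\le2\varepsilon+1$. For vertices $\omega\ne\omega'$, subdivide a geodesic of $X$ from $\pi(\omega)$ to $\pi(\omega')$ into at least one and at most $d(\pi(\omega),\pi(\omega'))+1$ steps of length $\le1$, and replace the interior division points by points of $\pi(\Omega)$ at distance $<\varepsilon$ from them. Consecutive points are then at distance $\le2\varepsilon+1$. So $\mathcal G$ is connected and
\[
\tfrac1{2\varepsilon+1}\,d(\pi(\omega),\pi(\omega'))\le d_{\mathcal G}(\omega,\omega')\le d(\pi(\omega),\pi(\omega'))+1 .
\]
As $\pi(\Omega)$ is coarsely dense, $\mathcal G$ is quasi-isometric to $X$, hence hyperbolic.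

\emph{Uniform properness.} If $g$ moves a vertex $\omega$ by at most $r$ in $\mathcal G$, it moves $\pi(\omega)$ by at most $(2\varepsilon+1)r$, so there are at most $N((2\varepsilon+1)r)$ such $g$. A point on an edge is within $1$ of a vertex, and for it the bound is $N((2\varepsilon+1)(r+2))$. Hence $G\in\mathcal P_0$, and Theorem~\ref{thm:C} is proved. \qed

\section{Plan of the finitely generated example}\label{sec:plan}

The rest of the paper proves Theorem~\ref{thm:B} and Corollary~\ref{cor:B}. We build a locally CAT$(-1)$ space $W$ that contains every $M_n$, and let $G=\pi_1(W)$ act on the universal cover $\widetilde W$. The space has the form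
\[
W=W_0\cup E_2\cup E_3\cup\cdots ,
\]
where $W_0$ is a noncompact base with finitely generated fundamental group, and $E_n$ is a compact space containing $M_n$, attached to $W_0$ along a finite graph $\Theta_n$.

\emph{No new generators.} We arrange that $\pi_1(\Theta_n)\to\pi_1(E_n)$ is onto. Then van Kampen's theorem shows that $\pi_1(W_0)$ maps onto $\pi_1(W)$. Here is the case of one generator. Let $\gamma$ be a geodesic loop of length $\lambda$ based at $o$, attach to $o$ a segment $I$, a \emph{hair}, of length $d$, and take a convex hyperbolic polygon with a long \emph{top side} of length $a=2d+\lambda$ and with $L$ \emph{bottom sides} of a fixed length $\ell$. Glue the top side to the path $I\gamma\overline I$ that starts at the free end of $I$, the \emph{tip}, runs to $o$, around $\gamma$, and back to the tip. The bottom sides now form a loop $f$ at the tip that is homotopic to $I\gamma\overline I$. If $f$ is glued to an existing loop of $L$ edges of length $\ell$, the generator represented by $\gamma$ becomes an element of the old fundamental group, although $\gamma$ is at distance about $d$ from the old space. In the polygons of Section~\ref{sec:polygons} the number $L$ equals $\sinh(d+\lambda/2)/\sinh(\ell/2)$,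 so the price is an exponentially long loop $f$. For several generators the hairs must be tied together so that the various $\gamma_j$ are conjugated consistently. This is done by triangles between consecutive hairs.

\emph{Uniform properness.} We let $d\to\infty$ with $n$. For large $n$, a loop of length $\le r$ near $M_n$ cannot reach $W_0$; it retracts to a loop of length $\le r$ in $M_n$, which is contractible for $n>r$. A loop of length $\le r$ near $W_0$ stays far from $M_n$, and can be pushed into $W_0$ by projecting each polygon from its apex to its bottom. To control the length of the pushed loop, the whole bottom must be almost equally far from the apex, and must not be nearly tangent to the rays from the apex. Polygons with vertices on a horocycle have both properties.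

\emph{Curvature.} For $W$ to be locally CAT$(-1)$ we need that the edges of $W_0$ to which polygons are attached are far apart in the links of $W_0$. Then new corners can be added freely.

\emph{Room.} The $\Theta_n$ must be disjoint and arbitrarily large, while $\pi_1(W_0)$ is finitely generated and acts uniformly properly on the universal cover of $W_0$. We take for $W_0$ a $\mathbb Z^2$-cover of a finite complex $Z$. The vertices of $W_0$ form $\mathbb Z^2$, and the grid in $\mathbb Z^2$ is where we glue. The relators of $Z$ are chosen so that the kernel of $\pi_1(Z)\to\mathbb Z^2$ is finitely generated.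

\section{The base space $W_0$}\label{sec:base}

\subsection{The presentation}

Let $q=200$. Let $B_1,\dots,B_4$ and $S$ be disjoint sets of $q$ letters. We also write
\[
B_1=B(t_1^-),\quad B_2=B(t_1^+),\quad B_3=B(t_2^-),\quad B_4=B(t_2^+).
\]
Let $C$ be a set of $8q+8$ further letters: two letters $\gamma_b,\gamma_b'$ for each $b\in B_1\cup\dots\cup B_4$, and $\gamma_1,\gamma_1',\dots,\gamma_4,\gamma_4'$. Put $\mathcal A=B_1\cup\dots\cup B_4\cup S\cup C$, and let $t_1,t_2$ be two more letters. The relators, all of length $12$, are as follows.
\begin{itemize}
\item[(R1)] $x^{-1}V_x$ for $x\in\mathcal A$, where $V_x$ is a positive word of length $11$: a word in $B_i$ if $x\in B_{i+1}$ (indices mod $4$), and a word in $B_1$ if $x\in S\cup C$.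
\item[(R2)] $t_k\,b\,t_k^{-1}\,\gamma_bv_b\gamma_b'$ for $k=1,2$ and $b\in B(t_k^-)$, where $v_b$ is a positive word of length $7$ in $S$.
\item[(R3)] $t_k\,\gamma_bv_b\gamma_b'\,t_k^{-1}\,b$ for $k=1,2$ and $b\in B(t_k^+)$, where $v_b$ is a positive word of length $7$ in $S$.
\item[(R4)] $t_1\gamma_1\gamma_1'\,t_2\gamma_2\gamma_2'\,t_1^{-1}\gamma_3\gamma_3'\,t_2^{-1}\gamma_4\gamma_4'$.
\end{itemize}
The words $V_x$ and $v_b$ are chosen so that \emph{no ordered pair of letters occurs twice as a pair of consecutive letters, within one of these words or in two of them}. This is possible. For an alphabet of $q$ letters, the complete digraph with loops has an Eulerian circuit, which gives a cyclic word of length $q^2=40000$ in which every ordered pair occurs exactly once as consecutive letters. Cutting it into blocks yields $3636$ words of length $11$, or $5714$ words of length $7$, with the required property. We need at most $q+q+(8q+8)=2008$ words $V_x$ in any one $B_i$ (this many for $i=1$), and $4q=800$ words $v_b$ in $S$.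

Let $H$ be the group with this presentation, let $\varphi:H\to\mathbb Z^2$ send $\mathcal A$ to $0$ and $t_k$ to the $k$-th basis vector, and let $K=\ker\varphi$.

\begin{lemma}\label{lem:K}
$K$ is generated by $\mathcal A$. In particular $K$ is finitely generated.
\end{lemma}

\begin{proof}
Let $A=\langle\mathcal A\rangle\le H$. By (R1), $\langle B_{i+1}\rangle\subseteq\langle B_i\rangle$ for $i$ mod $4$. Going around the cycle, all four subgroups coincide. Also $S\cup C\subset\langle B_1\rangle$. So each $B_i$ generates $A$. By (R2), $t_kbt_k^{-1}=(\gamma_bv_b\gamma_b')^{-1}\in A$ for $b\in B(t_k^-)$; as $B(t_k^-)$ generates $A$, we get $t_kAt_k^{-1}\subseteq A$. By (R3), $t_k^{-1}bt_k=(\gamma_bv_b\gamma_b')^{-1}\in A$ for $b\in B(t_k^+)$, so $t_k^{-1}At_k\subseteq A$. Hence $A$ is normal. In $H/A$ the relators (R1)--(R3) become trivial and (R4) becomes $t_1t_2t_1^{-1}t_2^{-1}$. So $\varphi$ induces an isomorphism $H/A\to\mathbb Z^2$, and $A=K$.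
\end{proof}

\subsection{The link}

Let $Z$ be the presentation complex: one vertex, one edge for each letter, and one $2$-cell for each relator. Make each $2$-cell a regular hyperbolic $12$-gon with angles $2\pi/3$, which exists because $2\pi/3$ is less than the Euclidean angle $5\pi/6$. Let $\ell$ be its side length.

The link $\mathrm{Lk}(Z)$ of the vertex is a metric graph. Its vertices are the directions $z^+$ at the start and $z^-$ at the end of each edge $z$. Each pair of cyclically consecutive letters $y,z$ of a relator contributes an edge of length $2\pi/3$ from the terminal direction of $y$ to the initial direction of $z$. A positive letter $y$ has initial direction $y^+$ and terminal direction $y^-$; for $y^{-1}$ the initial direction is $y^-$ and the terminal direction is $y^+$. We call $t_1^\pm,t_2^\pm$ the \emph{$t$-points} and the other vertices the \emph{$\mathcal A$-points}.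

\begin{lemma}\label{lem:link}
$\mathrm{Lk}(Z)$ is a simple graph. No two $t$-points are adjacent or have a common neighbor. Hence:
\begin{itemize}
\item[\textup{(i)}] every injective loop in $\mathrm{Lk}(Z)$ has length $\ge2\pi$;
\item[\textup{(ii)}] every path in $\mathrm{Lk}(Z)$ joining two different $t$-points has length $\ge2\pi$.
\end{itemize}
\end{lemma}

\begin{proof}
We list the edges in three types.

(a) \emph{Edges $\{x^-,y^+\}$ for consecutive positive letters $x,y\in\mathcal A$.} The ordered pairs $(x,y)$ that occur are pairwise distinct. For pairs inside the words $V_x$ and $v_b$ this holds by choice. The other pairs are those inside $\gamma_bv_b\gamma_b'$ involving $\gamma_b$ or $\gamma_b'$, and the pairs $(\gamma_i,\gamma_i')$. Each of them contains a letter of $C$, and every letter of $C$ occurs exactly once in (R2)--(R4) and in no word $V_x$ or $v_b$. Since $(x,y)$ can be read off from $\{x^-,y^+\}$, these edges are distinct, and none is a loop.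

(b) \emph{Edges with a $t$-point.} In (R2) the corners $t_k|b$, $b|t_k^{-1}$, $t_k^{-1}|\gamma_b$, $\gamma_b'|t_k$ give
\[
\{t_k^-,b^+\},\quad\{t_k^-,b^-\},\quad\{t_k^+,\gamma_b^+\},\quad\{t_k^+,\gamma_b'^-\}\qquad(b\in B(t_k^-)).
\]
In (R3) the corners $t_k|\gamma_b$, $\gamma_b'|t_k^{-1}$, $t_k^{-1}|b$, $b|t_k$ give
\[
\{t_k^-,\gamma_b^+\},\quad\{t_k^-,\gamma_b'^-\},\quad\{t_k^+,b^+\},\quad\{t_k^+,b^-\}\qquad(b\in B(t_k^+)).
\]
In (R4) we get, in order,
\begin{gather*}
\{t_1^-,\gamma_1^+\},\ \{t_2^+,\gamma_1'^-\},\ \{t_2^-,\gamma_2^+\},\ \{t_1^-,\gamma_2'^-\},\\
\{t_1^+,\gamma_3^+\},\ \{t_2^-,\gamma_3'^-\},\ \{t_2^+,\gamma_4^+\},\ \{t_1^+,\gamma_4'^-\}.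
\end{gather*}
Each of these edges has exactly one $t$-point. Every letter of $\bigcup B_i\cup C$ occurs exactly once in (R2)--(R4), so no $\mathcal A$-point occurs twice in these lists. So these edges are distinct, and each $\mathcal A$-point is adjacent to at most one $t$-point.

(c) \emph{Edges at the letter $x^{-1}$ in} (R1): $\{x^+,y^+\}$ and $\{x^-,y'^-\}$, where $y$ and $y'$ are the first and last letters of $V_x$. As $x$ does not occur in $V_x$, these are not loops. Suppose that $\{x^+,y^+\}$ also arises from the relator of another letter. That letter must be $y$, and $x$ is the first letter of $V_y$. If $x\in B_{i+1}$, then $y\in B_i$ and $V_y$ is a word in $B_{i-1}\ne B_{i+1}$. If $x\in S\cup C$, then $y\in B_1$ and $V_y$ is a word in $B_4$. In both cases $x$ does not occur in $V_y$, a contradiction. The same argument with $y'$ and last letters applies to $\{x^-,y'^-\}$.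

Edges of type (b) contain a $t$-point and the others do not. Edges of type (a) have endpoints with different signs, those of type (c) have endpoints with equal signs. So the graph is simple, and its injective loops have at least three edges. This is (i). The second assertion follows from (b). A path joining two different $t$-points therefore contains at least three full edges, which is (ii).
\end{proof}

By the link condition \cite[II.5.2, II.5.6]{BH}, Lemma~\ref{lem:link}(i) shows that $Z$ is locally CAT$(-1)$. Let $\widetilde Z$ be the universal cover and
\[
W_0=K\backslash\widetilde Z,\qquad \pi_1(W_0)=K .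
\]
As $H$ acts properly and cocompactly on $\widetilde Z$,
\begin{equation}\label{eq:NZ}
N_Z(\rho):=\sup_{x\in\widetilde Z}\#\{h\in H:d(hx,x)\le\rho\}<\infty\qquad(\rho\ge0).
\end{equation}

The $1$-skeleton of $\widetilde Z$ is the Cayley graph of $H$, so the vertices of $W_0$ are $K\backslash H=\mathbb Z^2$. Edges labeled by $\mathcal A$ are loops, and the edges labeled $t_1,t_2$ form the standard grid in $\mathbb Z^2$. The directions $t_1^+,t_1^-,t_2^+,t_2^-$ at a vertex are \emph{Right, Left, Up, Down}. The boundary of a cell of type (R1) visits one vertex, of type (R2) or (R3) two adjacent vertices, and of type (R4) the four vertices of a unit square. So \emph{the vertices of every $2$-cell of $W_0$ lie in a unit square.}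

\section{Horocyclic polygons and thin triangles}\label{sec:polygons}

We use the upper half plane. Put
\[
\sigma=2\sinh(\ell/2),\qquad \rho_*=\cosh(\ell/2)=\sqrt{1+\sigma^2/4},\qquad z_i=(i\sigma,1).
\]
For $L\ge2$ let $P_L$ be the convex hull of $z_0,\dots,z_L$ (Figure~\ref{fig:polygon}). The points $z_i$ lie on a horocycle, and horoballs are strictly convex, so $P_L$ is a convex polygon with exactly these vertices and with angles in $(0,\pi)$. Since $\sinh(d(z_i,z_j)/2)=|i-j|\sigma/2$, it has $L$ \emph{bottom sides} $[z_{i-1},z_i]$ of length $\ell$ and a \emph{top side} $[z_0,z_L]$ of length
\[
a(L)=2\operatorname{arcsinh}(\sigma L/2).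
\]
The side $[z_{i-1},z_i]$ lies on the circle with center $((i-\frac12)\sigma,0)$ and radius $\rho_*$. The top side lies on the circle with center $(\sigma L/2,0)$ and radius $R_L$, where $R_L^2=1+\sigma^2L^2/4$, so $R_L=\cosh(a(L)/2)$. The \emph{apex} of $P_L$ is the midpoint $o^*=(\sigma L/2,R_L)$ of the top side.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.25]
\draw[dashed,gray] (-0.9,1)--(6.9,1);
\draw[thick] (0,1) arc[start angle=161.565,end angle=18.435,radius=3.162];
\foreach \i in {0,...,5}
  \draw[thick] (\i,1) arc[start angle=116.565,end angle=63.435,radius=1.118];
\foreach \i in {0,...,6} \fill (\i,1) circle (1.3pt);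
\draw[gray] (3,3.162)--(3,1);
\draw[gray] (3,3.162) arc[start angle=111.57,end angle=162.90,radius=3.4004];
\draw[gray] (3,3.162) arc[start angle=68.43,end angle=17.10,radius=3.4004];
\fill (3,3.162) circle (1.6pt) node[above] {$o^*$};
\fill (1.919,2.971) circle (1.6pt);
\fill (4.081,2.971) circle (1.6pt);
\node[above] at (2.4,3.1) {$\gamma_j$};
\node[left] at (0.75,2.4) {hair};
\node[right] at (5.25,2.4) {hair};
\node[below] at (0,0.95) {$z_0$};
\node[below] at (6,0.95) {$z_L$};
\node[below] at (3,0.95) {bottom sides of length $\ell$};
\end{tikzpicture}
\caption{The polygon $P_L$ for $L=6$ in the upper half plane. Its vertices $z_0,\dots,z_L$ lie on a horocycle (dashed); the top side is the large arc, with midpoint $o^*$, the apex. In the construction the middle part of the top side, of length $\lambda_j$, is glued to a geodesic loop $\gamma_j$ of $M_n$ and the two remaining parts, of length $d_j$ each, are both glued to one hair. The gray curves are geodesics from the apex, along which the polygon is projected to its bottom.}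
\label{fig:polygon}
\end{figure}

\begin{lemma}\label{lem:polygon}
Let $a=a(L)$.
\begin{itemize}
\item[\textup{(i)}] Every point $p$ on a bottom side satisfies $a/2-\log(2\rho_*)\le d(p,o^*)\le a/2+\log4$.
\item[\textup{(ii)}] There are $L_0\ge2$ and $\iota_0\in(0,\pi/2)$, depending only on $\ell$, such that for $L\ge L_0$ and every bottom point $p$ the geodesic line through $o^*$ and $p$ meets the geodesic line containing any bottom side through $p$ at an angle in $[\iota_0,\pi-\iota_0]$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $R=R_L$. Let $p$ have height $y$ and horizontal distance $|\xi|$ from $o^*$. Then $1\le y\le\rho_*\le R$ and $|\xi|\le\sigma L/2\le R$.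

(i) First, $d(p,o^*)\ge\log(R/y)\ge\log(R/\rho_*)$ and $R=\cosh(a/2)\ge e^{a/2}/2$. This is the lower bound. Next,
\[
\cosh d(p,o^*)=\frac{\xi^2+R^2+y^2}{2Ry}\le\frac{2R^2+y^2}{2Ry}=\frac Ry+\frac y{2R}\le R+\tfrac12\le2R .
\]
So $e^{d(p,o^*)}\le4R\le4e^{a/2}$, which is the upper bound.

(ii) Translate so that $o^*=(0,R)$ and $p=(\xi,y)$. If $\xi=0$, the line through $o^*$ and $p$ is vertical; put $\phi=0$. Otherwise this line is an arc of the circle with center $(m,0)$, where $m^2+R^2=(\xi-m)^2+y^2$. Hence
\[
|\xi-m|=\frac{\xi^2+R^2-y^2}{2|\xi|}\ge\sqrt{R^2-y^2}\ge\sqrt{R^2-\rho_*^2}=\frac\sigma2\sqrt{L^2-1}.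
\]
At $p$ this circle deviates from the vertical by an angle $\phi$ with $\tan\phi=y/|\xi-m|\le2\rho_*/(\sigma\sqrt{L^2-1})$. A bottom side is an arc of a circle; at a point of height $\ge1$ and horizontal distance $\le\sigma/2$ from the center of that circle, the arc deviates from the horizontal by at most $\beta_0=\arctan(\sigma/2)<\pi/2$. So the two lines meet at an acute or right angle of at least $\frac\pi2-\beta_0-\phi$. Take $\iota_0=\frac12(\frac\pi2-\beta_0)$ and $L_0\ge2$ so large that $\phi\le\iota_0$ for $L\ge L_0$.
\end{proof}

\begin{lemma}\label{lem:triangle}
Let $d,d'\ge\ell+1$ with $|d-d'|\le\ell/2$, and let $\Delta(d,d')$ be the hyperbolic triangle with a side of length $\ell$, the \emph{base}, and two sides of lengths $d,d'$ meeting at the \emph{apex} $o$. The base points have distance at least $\max(d,d')-\ell\ge1$ and at most $\max(d,d')$ from $o$, and the segments from $o$ to base points meet the base at angles of sine at least $1/\cosh(2\ell+1)$.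
\end{lemma}

\begin{proof}
The triangle exists and is nondegenerate, since $|d-d'|<\ell<d+d'$. The distance bounds follow from the triangle inequality and convexity of the distance from $o$. Let $f(t)$ be the distance from $o$ to the base point at parameter $t\in[0,\ell]$. Then $(\cosh f)''=\cosh f$, that is, $f''=(1-f'^2)\coth f$, and $|f'|<1$. So
\[
(\operatorname{artanh}f')'=\coth f\in[1,2],
\]
because $f\ge1$. By the mean value theorem $|f'|\le\frac12$ at some parameter, where $|\operatorname{artanh}f'|\le1$. Hence $|\operatorname{artanh}f'|\le2\ell+1$ everywhere. The angle with the base has cosine $\pm f'$, so its sine is $\sqrt{1-f'^2}=1/\cosh(\operatorname{artanh}f')$.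
\end{proof}

\emph{Radial projection.} Project $P_L$ or $\Delta(d,d')$ from its apex to the bottom or base. In polar coordinates $(\rho,\theta)$ about the apex the metric is $d\rho^2+\sinh^2\!\rho\,d\theta^2$. A curve at distance $\rho_1$ from the apex has length element at least $\sinh\rho_1\,|d\theta|$. If the ray hits the bottom at distance $\rho_0$ and angle $\iota$, the length element of the bottom is $\sinh\rho_0\,|d\theta|/\sin\iota$. So at such a point the projection stretches lengths of curves by a factor at most
\begin{equation}\label{eq:stretch}
\frac{\sinh\rho_0}{\sinh\rho_1\,\sin\iota}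
\end{equation}
(at the finitely many rays through corners take the smaller sine).

\emph{Constants.} Since $a(L)-a(L-2)\to0$, there is $L_1\ge\max(L_0,4)$ with $a(L)-a(L-2)\le\ell$ for all $L\ge L_1$. Choose $D_*\ge\ell+1$ with $2D_*>a(L_1)$, and put $D_n=n+D_*$.

\section{The space $W$}

\subsection{The graphs $\Theta_n$ and the spaces $E_n$}

Fix $n\ge2$, a point $o_n\in M_n$, and nontrivial generators $c_1,\dots,c_m$ of $\Gamma_n=\pi_1(M_n,o_n)$. Let $\gamma_j$ be the geodesic loop at $o_n$ representing $c_j$, and $\lambda_j>0$ its length. (Here $m$, $c_j,\gamma_j,\lambda_j$ and the quantities derived from them depend on $n$.) Let $L_j$ be the least even integer with $a(L_j)\ge2D_n+\lambda_j$. Since $2D_n>a(L_1)$, we have $L_j>L_1$. By minimality $a(L_j-2)<2D_n+\lambda_j$, so $a(L_j)<2D_n+\lambda_j+\ell$. Therefore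
\begin{equation}\label{eq:dj}
d_j:=\tfrac12\bigl(a(L_j)-\lambda_j\bigr)\in[D_n,\,D_n+\ell/2].
\end{equation}

\emph{The graph $\Theta_n$} (Figure~\ref{fig:grid}). In the grid $\mathbb Z^2$ put $w_j=(4j,y_n)$ for $1\le j\le m$, with $y_n\in\mathbb Z$ chosen below. Put $H_j=(L_j-2)/2\ge1$. Let $f_j$ be the boundary of the rectangle $[4j,4j+1]\times[y_n,y_n+H_j]$, a loop of $2+2H_j=L_j$ edges at $w_j$, traversed so that it leaves $w_j$ upwards and returns through the Right edge. Let $Q_n$ be the path from $w_1$ to $w_m$ which for each $j<m$ runs through
\begin{gather*}
(4j,y_n),\ (4j,y_n-1),\ (4j+1,y_n-1),\ (4j+2,y_n-1),\\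
(4j+3,y_n-1),\ (4j+3,y_n),\ (4j+4,y_n).
\end{gather*}
Then $Q_n$ is an embedded path, the $f_j$ are disjoint embedded loops, and $f_j\cap Q_n=\{w_j\}$. At $w_j$ the path $Q_n$ uses at most the directions Left and Down, and $f_j$ uses Up and Right. Put $\Theta_n=Q_n\cup\bigcup_jf_j$, a connected finite graph. Choose the $y_n$ inductively with $y_{n+1}\ge y_n+\max_jH_j+10$. Let $N_n$ be the closed star of $\Theta_n$ in $W_0$, that is, the union of all closed cells that meet $\Theta_n$. The vertices of a $2$-cell lie in a unit square, so the vertices of the subcomplex $N_n$ lie in the rows from $y_n-2$ to $y_n+\max_jH_j+1$. Hence no two of the subcomplexes $N_n$ have a common vertex, and so they are pairwise disjoint. They are compact because $W_0$ is locally finite.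

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\foreach \x in {3,...,14} \foreach \y in {-2,...,4} \fill[gray!50] (\x,\y) circle (1.2pt);
\draw[thick] (4,0)--(4,3)--(5,3)--(5,0)--(4,0);
\draw[thick] (8,0)--(8,2)--(9,2)--(9,0)--(8,0);
\draw[thick] (12,0)--(12,4)--(13,4)--(13,0)--(12,0);
\draw[line width=1.6pt,dashed] (4,0)--(4,-1)--(7,-1)--(7,0)--(8,0)--(8,-1)--(11,-1)--(11,0)--(12,0);
\fill (4,0) circle (3pt) node[left] {$w_1$};
\fill (8,0) circle (3pt) node[above left] {$w_2$};
\fill (12,0) circle (3pt) node[above left] {$w_3$};
\node at (4.5,1.5) {$f_1$};
\node at (8.5,1) {$f_2$};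
\node at (12.5,2) {$f_3$};
\node[below] at (5.5,-1) {$Q_n$};
\end{tikzpicture}
\caption{The graph $\Theta_n$ in the grid of $W_0$ for $m=3$ generators: the path $Q_n$ (dashed) through $w_1,w_2,w_3$, and at each $w_j$ a rectangular loop $f_j$ with $L_j$ edges. At $w_j$ the path uses at most Left and Down, the loop uses Up and Right.}
\label{fig:grid}
\end{figure}

\emph{The space $E_n$.} For each vertex $u$ of $Q_n$ take a segment $I_u$, a \emph{hair}, of length $d_u$, where $d_{w_j}=d_j$ and $d_u=D_n$ for all other $u$. Glue one end of $I_u$ to $o_n\in M_n$; the other end is its \emph{tip}. For each edge $[u,u']$ of $Q_n$ glue a triangle $\Delta(d_u,d_{u'})$ along its two long sides to $I_u$ and $I_{u'}$, with the apex at $o_n$; by \eqref{eq:dj} the lengths satisfy the hypotheses of Lemma~\ref{lem:triangle}. For each $j$ glue $P_{L_j}$ along its top side, of length $a(L_j)=2d_j+\lambda_j$, to the path $I_{w_j}\gamma_j\overline{I_{w_j}}$ from the tip to $o_n$, around $\gamma_j$, and back to the tip. So the apex of $P_{L_j}$ goes to the midpoint of $\gamma_j$, in $M_n$. The space $E_n$ is compact.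

\emph{The space $W$.} Glue every $E_n$ to $W_0$: the tip of $I_u$ to $u$, the base of the triangle for $[u,u']$ to this edge, and the bottom sides of $P_{L_j}$ to the successive edges of $f_j$, with both $z_0$ and $z_{L_j}$ going to $w_j$. Then $E_n\cap W_0=\Theta_n$, and the $E_n$ are pairwise disjoint.

\subsection{The metric}

The \emph{pieces} of $W$ are the closed cells of $W_0$, the manifolds $M_n$, the hairs, the triangles, and the polygons $P_{L_j}$. A \emph{step} is the image in $W$ of a shortest geodesic segment of a piece, and a \emph{broken path} is a concatenation of finitely many steps. Its length is the sum of the lengths of its steps. We give $W$ the quotient length metric: $d(x,y)$ is the infimum of the lengths of broken paths from $x$ to $y$. The spaces $W_0$ and $E_n$ are metrized in the same way by their own pieces. A well-defined map that increases lengths of steps by a factor at most $\Lambda$ is then $\Lambda$-Lipschitz.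

Every step lies in $W_0$ or in one $E_n$, and a subsegment of a step is a step. So a broken path decomposes into broken paths in $W_0$ and in the $E_n$, and their lengths do not depend on whether we compute in $W$ or in $W_0$ or $E_n$.

\emph{Local structure.} Let $y\in W$. It has finitely many preimages $y_1,\dots,y_k$ in the pieces. All identifications are made at finitely many points and along finitely many geodesic arcs in each piece (edges, sides, hairs, the $\gamma_j$), by maps preserving arc length. Choose $\varepsilon>0$ so small that the closed $3\varepsilon$-balls about the $y_i$ in their pieces are disjoint, that in the case of $M_n$ this ball is embedded and convex, and that inside these balls the points at which identifications are made are the centers $y_i$ and the points of finitely many radial segments issuing from the $y_i$. Then a point of one of these balls is identified only with points that lie in these balls and have the same distance from the corresponding center. So a function $\rho$, the distance from the center, is well defined on the union $U$ of the images of the balls, and along a step in $U$ it changes by at most the length of the step. It follows that $d(y,\cdot)=\rho$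 on $U$ and that points outside $U$ have distance $\ge3\varepsilon$ from $y$. In particular $d$ is a metric. A broken path of length $<2\varepsilon$ that joins two points at distance $<\varepsilon$ from $y$ stays at distance $<2\varepsilon$ from $y$. Hence \emph{the open $\varepsilon$-ball about $y$ in $W$ is isometric to the open $\varepsilon$-ball about $y$ in the space obtained by gluing the closed $2\varepsilon$-balls about the preimages $y_i$ along radial segments.} Moreover $E_n\smallsetminus\Theta_n$ is open in $W$, since all preimages of its points lie in pieces of $E_n$.

\begin{lemma}\label{lem:eps}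
There is $\varepsilon_0>0$ such that for all $n$ every broken path in $W$ of length $<\varepsilon_0$ that starts in $E_n$ stays in $E_n\cup N_n$. The space $W$ is proper and geodesic, and a compact subset of $W$ meets only finitely many $E_n$.
\end{lemma}

\begin{proof}
The open stars of the vertices form an $H$-invariant open cover of $\widetilde Z$. By cocompactness it has a Lebesgue number: for some $\varepsilon_0>0$ every $\varepsilon_0$-ball of $\widetilde Z$ lies in an open vertex star. Lifting to $\widetilde Z$, we see that a broken path in $W_0$ of length $<\varepsilon_0$ starting at $p\in\Theta_n$ stays in the image of the open star of a vertex $v$, and that the lift of $p$ lies in this star. So the image of $v$ in $W_0$ is a vertex of the closed cell of $\Theta_n$ whose interior contains $p$. Thus this image lies in $\Theta_n$, and the path stays in $N_n$.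

Now let a broken path in $W$ of length $<\varepsilon_0$ start in $E_n$ and suppose that it reaches a point outside $E_n\cup N_n$. Consider it from its last point in $E_n$ before this. That last point lies in $\Theta_n$, since $E_n\smallsetminus\Theta_n$ is open. From there on the path runs in $W_0$, hence in $N_n$, at least until it reaches some $\Theta_k\subset N_k$ with $k\ne n$. As $N_k\cap N_n=\emptyset$, it never does, so it stays in $N_n$, a contradiction.

Consequently a ball of radius $\varepsilon_0/2$ that meets $E_n$ lies in the compact set $E_n\cup N_n$. A ball of radius $\varepsilon_0/2$ that meets no $E_n$ is a ball of $W_0$, and $W_0$ is proper. In both cases the closed ball of radius $\varepsilon_0/3$ with the same center is compact. So $W$ is complete and locally compact. By the Hopf--Rinow theorem a complete, locally compact length space is proper and geodesic.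

Finally, $E_n\cup N_n$ does not meet $E_k$ for $k\ne n$, since $E_k\cap W_0=\Theta_k\subset N_k$. So different $E_n$ are at distance $\ge\varepsilon_0$, and a compact set meets finitely many of them.
\end{proof}

\subsection{Curvature}

\begin{proposition}\label{prop:cat}
$W$ is locally \textup{CAT}$(-1)$, and the inclusion $M_n\hookrightarrow W$ is locally an isometric embedding.
\end{proposition}

\begin{proof}
\emph{Points outside $\bigcup M_n$.} Near such a point $W$ is a locally finite $2$-dimensional complex of hyperbolic polygons, so a small ball is a ball in the hyperbolic cone over the link. It is CAT$(-1)$ if all injective loops in the link have length $\ge2\pi$ (Berestovskii, \cite[II.3.14]{BH}). At interior points of polygons the link is a circle of length $2\pi$. At interior points of hairs and of edges of $W_0$ it consists of arcs of length $\pi$ between two poles. So only vertices $u$ of $W_0$ remain.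

If $u\notin\bigcup\Theta_n$, the link is $\mathrm{Lk}(Z)$, and Lemma~\ref{lem:link}(i) applies. If $u\in\Theta_n$, the link is $\mathrm{Lk}(Z)$ together with a tree glued to it at distinct $t$-points:
\begin{itemize}
\item If $u\notin Q_n$, then $u$ is a vertex of one $f_j$, and the tree is an arc, the corner of $P_{L_j}$ at $u$. It joins the two directions used by $f_j$ at $u$.
\item If $u\in Q_n$, the tree is a star. Its center is the direction of $I_u$, and its arms are corners of triangles, going to the directions used by $Q_n$ at $u$. If $u=w_j$, there are two more arms, the corners of $P_{L_j}$ at $z_0$ and $z_{L_j}$, going to Up and Right. All these directions are distinct, since $Q_n$ uses only Left and Down at $w_j$.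
\end{itemize}
An injective loop in this link either lies in $\mathrm{Lk}(Z)$ and has length $\ge2\pi$ by Lemma~\ref{lem:link}(i), or it enters the tree. In the latter case it leaves the tree at a different point, so it contains a path in $\mathrm{Lk}(Z)$ that joins two different $t$-points, and it has length $\ge2\pi$ by Lemma~\ref{lem:link}(ii).

\emph{Points $y\in M_n$.} We use Reshetnyak's gluing theorem \cite[II.11.1]{BH}: gluing two CAT$(-1)$ spaces along complete, convex, isometric subspaces gives a CAT$(-1)$ space that contains both isometrically. Let $\varepsilon$ be as in the description of the local structure at $y$. We glue the closed $2\varepsilon$-balls about the preimages of $y$ one after the other. Let $B$ be the closed $2\varepsilon$-ball about $y$ in $M_n$. If $y\ne o_n$, put $A_y=B$. If $y=o_n$, the balls about $o_n$ in the hairs and in the triangles form a fan of sectors, in which consecutive sectors in the order of $Q_n$ are glued along hairs. (If $m=1$, the fan is a single segment.) The sectors have angles $<\pi$, so the fan is CAT$(-1)$ by Reshetnyak's theorem. So is the space $A_y$ obtained from $B$ and the fan by gluing them at $y$.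

What remains are finitely many half discs of polygons $P_{L_j}$, one for each interior point of a top side that goes to $y$. Each is glued along its diameter to a segment of $A_y$ with midpoint $y$. This segment is a geodesic of $B$, or (for $y=o_n$) a piece of a hair followed by an initial piece of $\gamma_j$, or a terminal piece of $\gamma_j$ followed by a piece of a hair. In the last two cases it is a geodesic of $A_y$ because it passes through the point at which $B$ and the fan are joined. Geodesic segments in CAT$(-1)$ spaces are convex. Each gluing leaves $A_y$ isometrically embedded, so the segments of $A_y$ remain geodesic, and we may glue the half discs one after the other. The result is CAT$(-1)$ and contains $B$ isometrically. Balls in a CAT$(-1)$ space are convex, so the open $\varepsilon$-ball about $y$ in $W$ is CAT$(-1)$.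
\end{proof}

By the Cartan--Hadamard theorem \cite[II.4.1]{BH} the universal cover $\widetilde W$ is CAT$(-1)$, hence hyperbolic. It is a complete, locally compact length space, so it is proper. The group $G=\pi_1(W)$ acts freely on $\widetilde W$ by deck transformations. A finite group acting on a complete CAT$(0)$ space has a fixed point \cite[II.2.8]{BH}, so $G$ is torsion-free.

\section{The fundamental group}

\begin{proposition}\label{prop:fg}
$G$ is finitely generated and contains $\Gamma_n$ for every $n\ge2$. Moreover, $M_n\hookrightarrow E_n$ is a homotopy equivalence.
\end{proposition}

\begin{proof}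
A local isometric embedding between complete spaces, with target locally CAT$(0)$, is injective on fundamental groups \cite[II.4.14]{BH}. So Proposition~\ref{prop:cat} shows that $\Gamma_n=\pi_1(M_n)\to G$ is injective.

In $E_n$ the bases of the triangles and the bottom sides of the polygons are free faces. So each triangle deformation retracts onto its two long sides, and each $P_{L_j}$ onto its top side. Thus $E_n$ deformation retracts onto $M_n\cup\bigcup I_u$, and this deformation retracts onto $M_n$. This proves the last assertion.

We show that $\pi_1(\Theta_n)\to\pi_1(E_n)$ is onto. In $E_n$, pushing across the triangles, the path along $Q_n$ from $w_1$ to $w_j$ is homotopic to $I_{w_1}$ followed inwards and then $I_{w_j}$ followed outwards. Pushing across $P_{L_j}$, the loop $f_j$ is homotopic to $I_{w_j}\gamma_j\overline{I_{w_j}}$. So the loop that follows $Q_n$ from $w_1$ to $w_j$, then $f_j$, then $Q_n$ back to $w_1$, is homotopic to $I_{w_1}\gamma_j\overline{I_{w_1}}$; up to the change of base point along $I_{w_1}$ it represents $c_j$. As $\pi_1(E_n)=\Gamma_n$ is generated by the $c_j$, the claim follows.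

By van Kampen's theorem, each of the successive groups $\pi_1(W_0\cup E_2\cup\dots\cup E_n)$ is a pushout along $\pi_1(\Theta_n)\to\pi_1(E_n)$, so the preceding group maps onto it. Hence $K=\pi_1(W_0)$ maps onto all of them. A loop in $W$ meets only finitely many $E_n$ by Lemma~\ref{lem:eps}, so $K\to G$ is onto. As $K$ is finitely generated by Lemma~\ref{lem:K}, so is $G$.
\end{proof}

\section{Uniform properness}

\subsection{Three maps on $E_n$}

\emph{The retraction $r_n:E_n\to M_n$} handles loops near $M_n$. It is the identity on $M_n$ and constant $o_n$ on hairs and triangles. On $P_{L_j}$ it is the nearest point projection to the top side, which is $1$-Lipschitz because the top side is a geodesic in $\mathbb H^2$, followed by the gluing path and the collapse of the hair to $o_n$. The definitions agree on overlaps, and $r_n$ does not increase lengths of paths. By Proposition~\ref{prop:fg}, $r_n$ is a homotopy inverse of $M_n\hookrightarrow E_n$, so it is injective on $\pi_1$.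

\emph{The height $\chi:E_n\to[0,\infty)$} measures the distance from $M_n$. It is $0$ on $M_n$, the distance to $o_n$ in the piece on hairs and triangles, and
\[
\chi(p)=\max\bigl(0,\,d(p,o^*)-\lambda_j/2\bigr)\qquad\text{on }P_{L_j}.
\]
On the top side this gives $0$ on the part glued to $\gamma_j$ and the distance to $o_n$ on the parts glued to the hair. So $\chi$ is well defined, and it is $1$-Lipschitz. Put
\[
C_2=\max(\ell,\log2\rho_*) .
\]
On a base, $\chi\ge D_n-\ell$ by Lemma~\ref{lem:triangle}. On a bottom side of $P_{L_j}$, Lemma~\ref{lem:polygon}(i) gives $\chi\ge\frac12a(L_j)-\log(2\rho_*)-\frac12\lambda_j=d_j-\log(2\rho_*)$. Hence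
\begin{equation}\label{eq:height}
\chi\ge D_n-C_2\quad\text{on }\Theta_n .
\end{equation}

\emph{The projection $\Pi:E_n\smallsetminus M_n\to\Theta_n$} pushes loops into $W_0$. On triangles and polygons it is the radial projection from the apex to the base or bottom, and hairs go to their tips. On the parts of the top side of $P_{L_j}$ that are glued to the hair, the radial projection takes the value $z_0$ or $z_{L_j}$, that is, $w_j$. So $\Pi$ is a well-defined continuous retraction. Moving each point $p$ along the radial segment from $p$ to $\Pi(p)$ at constant speed gives a homotopy in $E_n\smallsetminus M_n$, rel $\Theta_n$, from the identity to $\Pi$.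

The projection $\Pi$ stretches strongly near $M_n$. The next lemma says that it is harmless at bounded depth below $\Theta_n$, uniformly in $n$.

\begin{lemma}\label{lem:Lambda}
For every $s\ge0$ there is $\Lambda(s)\ge1$, independent of $n$, such that the following holds if $D_n\ge C_2+s+1$. If $\alpha$ is a broken path in $E_n$ on which $\chi\ge D_n-C_2-s$, then $\Pi\circ\alpha$ has length at most $\Lambda(s)$ times the length of $\alpha$.
\end{lemma}

\begin{proof}
As $\chi\ge1$ on $\alpha$, no step meets $M_n$. Steps in hairs are mapped to points. Consider a point $p$ of a step in a triangle or polygon, at distance $\rho_1$ from the apex, and let $\rho_0$ be the distance of $\Pi(p)$ from the apex. In a triangle, $\rho_1=\chi(p)$, and $\rho_0\le D_n+\ell$ by Lemma~\ref{lem:triangle} and \eqref{eq:dj}. In $P_{L_j}$, as $\chi(p)>0$, we have $\rho_1=\chi(p)+\lambda_j/2$, and Lemma~\ref{lem:polygon}(i) gives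
\[
\rho_0\le\tfrac12a(L_j)+\log4=d_j+\tfrac12\lambda_j+\log4\le D_n+\ell+\tfrac12\lambda_j+\log4 .
\]
The unbounded quantities $D_n$ and $\lambda_j$ cancel in the difference: in all cases $\rho_0-\rho_1\le C_2+s+\ell+\log4$ and $\rho_1\ge1$. Since $\sinh\rho_0\le\frac12e^{\rho_0}$ and $\sinh\rho_1\ge\frac14e^{\rho_1}$ for $\rho_1\ge1$, we get $\sinh\rho_0/\sinh\rho_1\le2e^{\rho_0-\rho_1}\le8e^{C_2+s+\ell}$. By \eqref{eq:stretch}, Lemma~\ref{lem:polygon}(ii) (note $L_j>L_1\ge L_0$) and Lemma~\ref{lem:triangle}, the constant
\[
\Lambda(s)=\frac{8e^{C_2+s+\ell}}{\min\bigl(\sin\iota_0,\,1/\cosh(2\ell+1)\bigr)}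
\]
has the required property.
\end{proof}

\subsection{Counting short loops}

\begin{proposition}\label{prop:up}
The action of $G$ on $\widetilde W$ is uniformly proper.
\end{proposition}

\begin{proof}
For $x\in W$ and $r>0$ let $\nu_x(r)$ be the number of classes in $\pi_1(W,x)$ represented by broken loops of length $\le r$. Let $\tilde x$ be a lift of $x$. If $d(g\tilde x,\tilde x)<r$, a geodesic from $\tilde x$ to $g\tilde x$ maps to a loop of length $<r$ representing the corresponding class. Cut this loop into short subpaths. A subpath can be replaced by a broken path with the same endpoints whose length exceeds that of the subpath by as little as we like. If the subpaths are short enough, then, by compactness, each of them lies together with its replacement in a ball of $W$ that is CAT$(-1)$, hence contractible. So we obtain a broken loop in the same class, of length still $\le r$. Hence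
\[
\#\{g\in G:d(g\tilde x,\tilde x)<r\}\le\nu_x(r),
\]
and it suffices to show that $\sup_{x\in W}\nu_x(r)<\infty$ for every $r>0$. Conversely, distinct classes counted by $\nu_x(r)$ correspond to distinct $g$ with $d(g\tilde x,\tilde x)\le r$.

Fix $r>0$. Choose $n_0\ge2$ such that $n>r$ and $D_n>C_2+2r+2$ for all $n>n_0$. Let $\mathcal K$ be the closed $3r$-neighborhood of $\bigcup_{n\le n_0}E_n$, which is compact because $W$ is proper.

\emph{Case A: $x\in\mathcal K$.} The set $\mathcal K$ is contained in the image of a closed ball of some radius $\rho$ about some $\tilde x_0\in\widetilde W$. Choosing $\tilde x$ in this ball, we get $\nu_x(r)\le\#\{g:d(g\tilde x_0,\tilde x_0)\le2\rho+r\}$. This number does not depend on $x$, and it is finite because $\widetilde W$ is proper and $G$ acts by deck transformations.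

\emph{Case B: $x\notin\mathcal K$ and $d(x,W_0)>r/2$.} Then $x\in E_n\smallsetminus\Theta_n$ with $n>n_0$. A broken loop at $x$ of length $\le r$ stays within $r/2$ of $x$, so it does not meet $W_0$ and stays in $E_n$. Its image under $r_n$ is a loop in $M_n$ of length $\le r<n$, which is contractible. As $r_n$ is injective on $\pi_1$, the loop is contractible in $E_n$. So $\nu_x(r)=1$.

\emph{Case C: $x\notin\mathcal K$ and $d(x,W_0)\le r/2$.} Choose $x'\in W_0$ and a broken path of length $\le r$ from $x'$ to $x$. Conjugation by this path gives $\nu_x(r)\le\nu_{x'}(3r)$. Let $\alpha$ be a broken loop at $x'$ of length $\le3r$. Its points are within $3r/2$ of $x'$, while $d(x',E_n)>3r-r=2r$ for $n\le n_0$. So $\alpha$ meets $E_n$ only for $n>n_0$. Let $p\in\alpha\cap E_n$ with $n>n_0$. A subpath of $\alpha$ of length $\le3r/2$ joins $x'\in W_0$ to $p$. Its final part, from its last point in $W_0$ on, lies in $E_n$ and starts in $\Theta_n$. By \eqref{eq:height}, and since $\chi$ is $1$-Lipschitz,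
\[
\chi(p)\ge D_n-C_2-\tfrac32r>0 .
\]
Hence $\Pi$, extended by the identity on $W_0$, is defined along $\alpha$. By Lemma~\ref{lem:Lambda} with $s=2r$, applied to the parts of $\alpha$ in the various $E_n$, the loop $\Pi\circ\alpha$ in $W_0$ has length at most $3r\,\Lambda(2r)$. It is homotopic to $\alpha$ in $W$ rel $x'$. So the number of classes of such $\alpha$ in $\pi_1(W,x')$ is at most the number of classes in $\pi_1(W_0,x')\cong K$ represented by loops of length $\le3r\,\Lambda(2r)$. By \eqref{eq:NZ},
\[
\nu_x(r)\le N_Z\bigl(3r\,\Lambda(2r)\bigr),
\]
which does not depend on $x$.
\end{proof}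

The growing constants enter in different cases: that non-contractible loops in $M_n$ have length $\ge n$ is used in Case B, that $D_n\to\infty$ is used in Case C. In both cases the finitely many remaining $n$ are absorbed by the compact set $\mathcal K$.

\begin{proof}[Proof of Theorem \ref{thm:B}]
The group $G$ is torsion-free and acts freely on the proper CAT$(-1)$ space $\widetilde W$. It is finitely generated and contains all $\Gamma_n$ by Proposition~\ref{prop:fg}, and the action is uniformly proper by Proposition~\ref{prop:up}. So $G\in\mathcal P$, and $G\notin\mathcal P_0$ by Proposition~\ref{prop:obstruction}.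
\end{proof}

\begin{proof}[Proof of Corollary \ref{cor:B}]
Let $G$ be as in Theorem~\ref{thm:B} and let $A$ range over the finitely generated groups in $\mathcal P_0$. By Lemma~\ref{lem:free} with two factors (take the maximum of the two hyperbolicity constants and of the two functions $N$), $G*A\in\mathcal P$. This group is finitely generated, and it is not in $\mathcal P_0$ because it contains all $\Gamma_n$. A countable group has only countably many finitely generated subgroups. So if only countably many isomorphism types $G*A$ occurred, there would be only countably many isomorphism types of $A$. But there are uncountably many.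
\end{proof}

\begin{thebibliography}{9}
\bibitem{BH} Bridson and Haefliger, \emph{Metric Spaces of Non-positive Curvature}.
\bibitem{Button} J. O. Button, \emph{Groups acting on hyperbolic spaces with a locally finite orbit}, arXiv:2111.13427 (2021).
\end{thebibliography}

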